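# Unavoidable cycles of length $4k$ in graphs without cycles of length $4k+2$

## Nine points and six lines

Take the nine points $(x,y)$ with $x,y\in\{0,1,2\}$, the three horizontal lines and the three vertical lines. Form the bipartite incidence graph: the vertices are the nine points and the six lines, and a point is joined to the two lines through it. It has $18$ edges.

Which cycles does it have? A cycle alternates between points and lines, so its length is $2n$, where $n$ is the number of lines on it. At each point of the cycle we leave one line and enter another one, and a point lies on only one line of each kind. So the lines on the cycle are alternately horizontal and vertical, and $n$ is even. The case $n=2$ would need two lines with two common points, so $n\in\{4,6\}$. Both values occur. The corners of an axis-parallel rectangle give a $C_8$. The six cells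
$$(0,0),(0,1),(1,1),(1,2),(2,2),(2,0),$$
taken in this cyclic order, give a $C_{12}$. So there is no $C_4$, no $C_6$ and no $C_{10}$.

How many edges can we keep without keeping a $C_8$? Call a point *full* if both of its edges are kept. Each $C_8$ uses both edges at the four corners of a rectangle, so a subgraph is $C_8$-free exactly when no rectangle has four full corners. If we keep at least $16$ edges, at most two points are not full, so at least $7$ are full. Let $d_0,d_1,d_2\le 3$ be the numbers of full points in the three columns. The number of pairs of full points in a common column is $\sum\binom{d_x}2\ge 1+1+3=5$, but there are only $3$ pairs of rows, so two columns share a pair of rows and we get a rectangle. With $15$ edges we can avoid this: keep all nine horizontal incidences, and the vertical ones at the six cells listed above. Those cells occupy rows $\{0,1\},\{1,2\},\{2,0\}$ in the three columns, and any two of these sets share only one row. So the answer is $15$ out of $18$.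

Now replace $3$ by a large $q$. The same parity argument shows that every cycle has length divisible by $4$, so there is no $C_{10}$. Keeping only the horizontal incidences gives half of the edges and no cycle at all. For fixed $\delta>0$ and large $q$, one cannot keep a proportion $\frac12+\delta$ of the $2q^2$ edges: then at least $2\delta q^2$ points are full, and the following count produces a rectangle.

**Rectangle count.** Let $\delta>0$, $\delta q\ge1$ and $\delta q(\delta q-1)>q-1$. Any set of at least $\delta q^2$ cells of a $q\times q$ grid contains the four corners of a rectangle. Indeed, if column $x$ has $d_x$ chosen cells, the mean of the $d_x$ is at least $\delta q\ge 1$. By convexity of $t(t-1)/2$, and since this function increases for $t\ge 1/2$,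
$$\sum_x\binom{d_x}{2}\ \ge\ q\cdot\frac{\delta q(\delta q-1)}2\ >\ \binom q2 ,$$
so two columns share a pair of rows.

So there are $C_{10}$-free graphs in which a $C_8$-free subgraph can have only slightly more than half of the edges. Can the half be replaced by an arbitrarily small proportion?

## The conjecture and the statements to be proved

Throughout, $C_m$ is the cycle of length $m$, and a graph is *$C_m$-free* if it has no subgraph isomorphic to $C_m$. A conjecture of Verstraëte states that for any fixed integers $2\le\ell<k$ there is a constant $c=c(\ell,k)>0$ such that every $C_{2k}$-free graph $G$ contains a $C_{2\ell}$-free subgraph with at least $c\,|E(G)|$ edges. It is known that this fails for the pair $C_8,C_{10}$. The question, taken from David Conlon, Eion Mulrenin, Cosmin Pohoata, "Two counterexamples to a conjecture about even cycles", arXiv:2603.24515 (2026), is whether it fails for $C_{4k},C_{4k+2}$ for every $k\ge2$. It does.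

**Theorem 1.** Let $k\ge 2$ and $\varepsilon\in(0,1]$. There is a finite $C_{4k+2}$-free graph $G$ with at least one edge such that every subgraph of $G$ with at least $\varepsilon|E(G)|$ edges contains $C_{4k}$. Hence there is no constant $c>0$ such that every $C_{4k+2}$-free graph $G$ contains a $C_{4k}$-free subgraph with at least $c\,|E(G)|$ edges.

The last sentence follows by taking $\varepsilon=\min(c,1)$. The proof gives more.

**Theorem 2.** Let $c\ge 1$ be an integer, $M\ge \lceil 3c/2\rceil$, $\varepsilon\in(0,1]$. There is a finite graph $G$ with at least one edge such that

* (a) $G$ has no cycle of length less than $4c+4$, and no cycle of length $4j+2$ for any $j\le 2c$;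
* (b) every subgraph with at least $\varepsilon|E(G)|$ edges contains $C_{4m}$ for every integer $m$ with $\lceil 3c/2\rceil\le m\le M$.

**Corollary 3.** Verstraëte's conjecture fails for $(C_{4\ell},C_{4k+2})$ whenever $k\ge2$ and $\big\lceil \tfrac32\lceil k/2\rceil\big\rceil\le \ell\le k$. This remains so even if all of $C_6,C_{10},\dots,C_{4k+2}$ are forbidden simultaneously.

## Axis-parallel lines in $\mathbb F_q^D$

Half of the edges survive in the grid because a subgraph can use one direction only. The natural remedy is to have many directions. Let the points be those of $\mathbb F_q^D$ and let the lines be all lines parallel to a coordinate axis. The incidence graph has $Dq^D$ edges. For $k=2$ this already works, and we can check it by hand.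

*There is no $C_{10}$.* Such a cycle would have five points and five lines. Consecutive lines have different directions, so the directions properly color a $5$-cycle. Each step along a line of direction $i$ changes the $i$th coordinate by a nonzero amount, and these changes add up to $0$, so each direction that occurs occurs at least twice. A color class in a proper coloring of a $5$-cycle has at most two elements. So each class has exactly two elements, and $5$ would be even.

*Every dense subgraph contains $C_8$.* Let $\varepsilon D\ge2$, and let $E'$ be a set of at least $\varepsilon Dq^D$ edges. Let $I_x$ be the set of directions $i$ such that the edge from $x$ to its line of direction $i$ is in $E'$. If $p$ is the proportion of points with $|I_x|\ge2$, then $pD+(1-p)\ge\varepsilon D$, so $p\ge(\varepsilon D-1)/(D-1)\ge\varepsilon/2$, because $\varepsilon D-1\ge\varepsilon D/2$. By pigeonhole some pair $i\ne j$ lies in $I_x$ for a proportion at least $\delta=\varepsilon/(D(D-1))$ of all points. By averaging, some plane in directions $i,j$ contains at least $\delta q^2$ such points. If $q$ is large, four of them form a rectangle, and its eight incidences form a $C_8$ in $E'$.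

Now try the same graph for $k=3$, where $C_{14}$ must be absent. Three nonzero elements of $\mathbb F_q$ can have sum $0$, and this breaks the parity. For a prime $q\ge3$ consider in $\mathbb F_q^3$ the closed walk
$$(0,0,0),\ (1,0,0),\ (1,1,0),\ (2,1,0),\ (2,1,1),\ (0,1,1),\ (0,0,1),\ (0,0,0).$$
Its steps have directions $1,2,1,3,1,2,3$, and the changes in the first coordinate are $1,1,-2$. The seven points are distinct. The three lines of direction $1$ have $(y,z)=(0,0),(1,0),(1,1)$, the two of direction $2$ have $(x,z)=(1,0),(0,1)$, and the two of direction $3$ have $(x,y)=(2,1),(0,0)$. So all seven lines are distinct, and the graph contains $C_{14}$. The first approach stops exactly here.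

Note what is to blame. Two directions alone cannot produce a cycle with an odd number of lines, for any pair of directions. The trouble comes from three directions, and from the fact that two directions have the very short relation "step, step, step back, step back".

## Cycles read as words in a group

Replace $\mathbb F_q^D$ by a finite group $Q$ with subgroups $A_1,\dots,A_D$. The *points* are the elements of $Q$. The *lines* are the pairs $(i,xA_i)$ with $i\in[D]$, $x\in Q$; we call $i$ the *direction* of the line. Join $x$ to $(i,xA_i)$ for all $x$ and $i$. Each point is on exactly one line of each direction, so the graph $G$ has $D|Q|$ edges.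

**Definition (words).** Let $A_i$ be groups indexed by a set of directions. A word $s_1\cdots s_n$ with $s_t\in A_{i_t}\setminus\{1\}$ is *reduced* if $i_t\ne i_{t+1}$ for $1\le t<n$. It is *cyclically reduced* if moreover $n\ge2$ and $i_n\ne i_1$. The $i_t$ are its *directions*.

For example, if $a\in A_1$, $b\in A_2$ are nontrivial, then $aba^{-1}$ is reduced but not cyclically reduced, and $aba^{-1}b^{-1}$ is cyclically reduced. A cyclically reduced word with only two directions alternates around the circle, so its length is even.

**Lemma 4.** If $G$ contains a cycle of length $2n$ (necessarily $n\ge2$), then some cyclically reduced word $s_1\cdots s_n$ of length $n$ has value $1$ in $Q$.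

*Proof.* Let the cycle have the distinct points $x_1,\dots,x_n$ and the distinct lines $\ell_1,\dots,\ell_n$, where $\ell_t$ contains $x_t$ and $x_{t+1}$ (indices mod $n$). Let $i_t$ be the direction of $\ell_t$. Then $x_{t+1}=x_ts_t$ with $s_t\in A_{i_t}$, and $s_t\ne1$ since $x_t\ne x_{t+1}$. If $i_t=i_{t+1}$, then $\ell_t$ and $\ell_{t+1}$ are both the unique line of that direction through $x_{t+1}$, which contradicts $\ell_t\ne\ell_{t+1}$. So $s_1\cdots s_n$ is cyclically reduced, and going once around gives $x_1=x_1s_1\cdots s_n$. $\square$

Thus to exclude $C_{4k+2}$ it suffices that no cyclically reduced word of length $2k+1$ is trivial in $Q$.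

Next, what forces $C_{4k}$ in dense subgraphs? Suppose each $A_i$ has order $q$ and a pair $i,j$ generates a group $K$ with $A_i\cap A_j=1$. The cosets of $A_i$ and $A_j$ in $K$ are the vertices of a bipartite graph in which each element $h\in K$ is an edge, joining $hA_i$ to $hA_j$. This graph is $q$-regular on $N=2|K|/q$ vertices. A $C_{2k}$ in it is a $C_{4k}$ in $G$. A positive proportion of its edges contains $C_{2k}$ as soon as $q$ is much larger than $N^{1/k}$ (Bondy–Simonovits, recalled below). If $|K|\le q^e$, then $N\le 2q^{e-1}$, and $e\le k$ is enough when $q$ is large.

So we want $K$ small. But we also want no short relations. Suppose that all cyclically reduced words in $K$ that are trivial have length at least $g$. If we can combine the pairs so freely that a trivial word with at least three directions must contain two disjoint pieces, each of them almost a relation, of length at least $g-1$, then such a word has length at least $2g-2$. Odd words have at least three directions, so we want $2g-2>2k+1$.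

For $K=\mathbb F_q^2$ we have $g=4$ and $2g-2=6$, enough for $k=2$ only. This is not just a weakness of the bound. Suppose that $A_j$ commutes with $A_i$ and with $A_l$ and that nothing else is imposed. For $q\ge3$, a prime, let $b$ generate $A_j$, and let $a\in A_i$, $d\in A_l$ be nontrivial. Then $a\,b\,d\,b\,d^{-1}\,a^{-1}\,b^{-2}$ is a cyclically reduced word of length $7$, and it is trivial because the powers of $b$ are central and cancel.

Two things therefore have to be built: pair groups $K$ with $g$ large and $|K|$ small, and a free enough way of combining them. For the second, we impose relations on the pair $i,j$ only if $ij$ is an edge of an auxiliary graph $\Gamma$ on the set of directions. If $\Gamma$ has large girth, a short word sees only a forest in $\Gamma$, and over a forest the combined group can be taken apart leaf by leaf. If $\Gamma$ has no large independent set, any large set of directions still contains a pair with the relations of $K$. Finally, the combined group is infinite, and we must pass to a finite quotient without making short words trivial.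

Fix from now on an integer $c\ge1$ and put
$$g=2c+2,\qquad e=\lceil 3c/2\rceil .$$
Note $e\ge2$ and $2g-2=4c+2$.

## Textbook facts

The *girth* of a graph is the length of a shortest cycle ($\infty$ for a forest); the *independence number* is the largest size of a set of vertices without edges inside it.

**Fact A** (Erdős, 1959). For all $L$ and $\eta>0$ there is a finite graph $\Gamma$ with girth $>L$ and independence number $<\eta|V(\Gamma)|$.

**Fact B** (Bondy–Simonovits, 1974). For each $m\ge2$ there is a constant $b_m$ such that every $N$-vertex graph with more than $b_mN^{1+1/m}$ edges contains $C_{2m}$.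

If a group $C$ embeds in $G_1$ and in $G_2$, the *amalgamated product* $G_1*_CG_2$ is the free product of $G_1$ and $G_2$ with the two copies of $C$ identified; both factors embed in it. For $C=1$ it is the free product $G_1*G_2$.

**Fact C** (normal form theorem). In $G_1*_CG_2$, a product of $n\ge1$ elements taken alternately from $G_1\setminus C$ and $G_2\setminus C$ is nontrivial, and it does not lie in $C$.

A *tree of groups* is a tree with a group at each vertex, a group at each edge, and injections of each edge group into the two vertex groups at its ends. Its *fundamental group* is the free product of the vertex groups with the two images of each edge group identified. For a tree with one edge this is $G_1*_CG_2$.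

**Fact D** (Bass–Serre theory). The vertex groups of a tree of groups embed in its fundamental group. That group acts without inversions on a tree whose vertex stabilizers are the conjugates of the vertex groups. A group that acts freely and without inversions on a tree is free.

A group is *residually finite* if each nontrivial element has nontrivial image under some homomorphism to a finite group. For example, in $\mathbb Z$ the element $n\ne0$ survives modulo $|n|+1$.

**Fact E.** Free groups are residually finite.

## A small group with no short alternating relations

Let $q$ be a prime. We look for a group generated by two copies of $\mathbb F_q$ in which alternating words of length less than $2c+2$ are nontrivial, and whose order is a small power of $q$. Use noncommuting variables with $X^2=Y^2=0$, truncated at length $c$: then $1+X$ and $1+Y$ generate small groups of order $q$, and an alternating product of at most $c$ such binomials remembers, in its longest word, with which letter it started.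

**Definition (the algebra $T$ and the group $K$).** Let $T$ be the $\mathbb F_q$-algebra whose basis is the set of alternating words in $X,Y$ of length $\le c$, including the empty word $1$. Words are multiplied by concatenation, and the product is $0$ if the result is not alternating or has length $>c$. In other words, $T$ is the free algebra $\mathbb F_q\langle X,Y\rangle$ modulo the ideal spanned by all words that contain $XX$ or $YY$ or have length $>c$. Let
$$A=\{1+xX:x\in\mathbb F_q\},\qquad B=\{1+yY:y\in\mathbb F_q\},\qquad K=\langle A,B\rangle\le T^\times .$$

Since $X^2=0$, we have $(1+xX)(1+x'X)=1+(x+x')X$. So $A\cong(\mathbb F_q,+)$, and likewise $B\cong(\mathbb F_q,+)$.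

*Example $c=1$.* Here $XY=YX=0$ and $K=\{1+xX+yY\}\cong\mathbb F_q^2$, of order $q^2$. This is the grid.

*Example $c=2$.* The basis is $1,X,Y,XY,YX$. We have $(1+xX)(1+yY)=1+xX+yY+xyXY$, while the product in the other order ends with $xyYX$; so nontrivial elements of $A$ and $B$ never commute. For odd $q$ there is a relation of length $6=g$:
$$(1+X)(1-2Y)(1+X)(1+Y)(1-2X)(1+Y)=1 .$$
Indeed, the coefficients of $X$ and of $Y$ are $1+1-2=0$ and $-2+1+1=0$, that of $XY$ is $-2+1+1+1+1-2=0$, and that of $YX$ is $-2+4-2=0$.

**Lemma 5.**

1. There is a homomorphism $K\to A$ that is the identity on $A$ and trivial on $B$, and likewise with $A,B$ exchanged. In particular $A\cap B=1$.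
2. $|K|\le q^{e}$.
3. If $s_1\cdots s_n=1$ with $n\ge2$ even and the $s_t$ alternately in $A\setminus1$ and $B\setminus 1$, then $n\ge g=2c+2$.

*Proof of (1).* The purpose is to be able to forget one of the two generators. The endomorphism of the free algebra with $X\mapsto X$, $Y\mapsto0$ maps each word to itself or to $0$, so it preserves the defining ideal and induces an endomorphism of $T$. It fixes $1+xX$ and sends $1+yY$ to $1$. So it restricts to a homomorphism $K\to A$ as required; the other case is symmetric. An element of $A\cap B$ is sent to itself and to $1$, so it is $1$.

*Proof of (2).* The purpose is to save over the evident bound $q^{2c}$, which comes from the $2c$ nonempty alternating words of length $\le c$ and from the fact that elements of $K$ have constant coefficient $1$. The saving comes from an identity satisfied by every element of $K$. The map that reverses each word and multiplies it by $(-1)^{\text{length}}$ preserves the defining ideal and reverses products, so it gives an anti-automorphism $\dagger$ of $T$ with $X^\dagger=-X$, $Y^\dagger=-Y$. Then $(1+xX)^\dagger=1-xX=(1+xX)^{-1}$, and similarly for $Y$. If $u=u_1\cdots u_r$ with $u_t\in A\cup B$, then $u^\dagger=u_r^\dagger\cdots u_1^\dagger=u_r^{-1}\cdots u_1^{-1}=u^{-1}$.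 So
$$uu^\dagger=1\qquad\text{for all }u\in K. \tag{1}$$
Write $p_\mu$ for the coefficient of the word $\mu$ in $u$; then $p_1=1$, and the coefficient of $\nu$ in $u^\dagger$ is $(-1)^{|\nu|}p_{\nu^{\mathrm{rev}}}$. Let $1\le h\le c/2$ and compare coefficients of $(XY)^h$ in (1). The factorizations $(XY)^h=\mu\nu$ with $\nu=1$ and with $\mu=1$ give the first two terms of
$$0=p_{(XY)^h}+p_{(YX)^h}+\sum_{\mu\nu=(XY)^h,\ \mu,\nu\ne1}(-1)^{|\nu|}p_\mu\, p_{\nu^{\mathrm{rev}}}, \tag{2}$$
and the last sum involves only coefficients of words of length $<2h$. By induction on $h$, equation (2) expresses $p_{(YX)^h}$ through the coefficients of the words of odd length and of the words $(XY)^{h'}$ with $1\le h'\le h$. There are $2\lceil c/2\rceil$ alternating words of odd length $\le c$, and $\lfloor c/2\rfloor$ words $(XY)^h$. So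
$$2\lceil c/2\rceil+\lfloor c/2\rfloor=c+\lceil c/2\rceil=\lceil 3c/2\rceil=e$$
coefficients determine $u$, and $|K|\le q^e$. (For $c=2$, equation (2) reads $p_{XY}+p_{YX}=p_Xp_Y$, and $|K|\le q^3$.)

*Proof of (3).* The purpose is to exclude short relations, by cutting a relation in the middle. Let $n=2m$ and suppose $m\le c$. By symmetry let $s_1\in A$; since $n$ is even, $s_n\in B$. Then
$$s_1\cdots s_m=s_n^{-1}\cdots s_{m+1}^{-1}.$$
Both sides are products of $m$ binomials, so a word of length $m$ arises only by taking the nonconstant term of every factor. On the left this gives the alternating word of length $m$ beginning with $X$, with nonzero coefficient, and this word is nonzero in $T$ because $m\le c$. On the right, the only word of length $m$ that occurs begins with $Y$. This is a contradiction, so $m\ge c+1$. $\square$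

*Where the saving matters.* To treat $C_{4k},C_{4k+2}$ we shall need $4c+2>2k+1$, that is $c\ge k/2$, and $|K|\le q^k$. For even $k$ and $c=k/2$ the evident bound $q^{2c}=q^k$ would do. For odd $k$ and $c=(k+1)/2$ it gives only $q^{k+1}$, one factor too many. Part (2) closes this gap.

## Gluing copies of $K$ along a graph

Let $\Gamma$ be a finite graph on the vertex set $[D]$ with girth greater than $4c+1$. For $i\in[D]$ let $A_i$ be a copy of $(\mathbb F_q,+)$, written multiplicatively. For an edge $ij$ of $\Gamma$ with $i<j$ let $K_{ij}$ be a copy of $K$ in which $A$ and $B$ are identified with $A_i$ and $A_j$, and let $R_{ij}=\ker(A_i*A_j\to K_{ij})$. This map is onto since $K=\langle A,B\rangle$, so $K_{ij}=(A_i*A_j)/R_{ij}$. In what follows the order of $i$ and $j$ no longer matters: $K_{ij}$ and $R_{ij}$ belong to the unordered edge, and Lemma 5 is symmetric in $A$ and $B$.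

**Definition (the groups $\mathcal G_S$).** For nonempty $S\subseteq[D]$ put
$$\mathcal G_S=\Big(\mathop{*}_{i\in S}A_i\Big)\Big/\langle\langle R_{ij}: ij\in E(\Gamma[S])\rangle\rangle,\qquad \mathcal G=\mathcal G_{[D]} ,$$
where $\langle\langle\cdot\rangle\rangle$ denotes the normal subgroup generated.

*Examples.* $\mathcal G_{\{i\}}=A_i$. If $ij$ is an edge, $\mathcal G_{\{i,j\}}=K_{ij}$; if not, $\mathcal G_{\{i,j\}}=A_i*A_j$. If $c=1$ and $\Gamma[S]$ is the path with edges $ij$, $jl$, then $A_j$ commutes with $A_i$ and $A_l$, and $\mathcal G_S=A_j\times(A_i*A_l)$.

**Lemma 6.** Let $\emptyset\ne S'\subseteq S\subseteq[D]$. Killing all $A_l$ with $l\in S\setminus S'$ defines a homomorphism $\rho_{S'}:\mathcal G_S\to\mathcal G_{S'}$, and the composition $\mathcal G_{S'}\to\mathcal G_S\to\mathcal G_{S'}$ with the natural map is the identity. In particular $\mathcal G_{S'}\le\mathcal G_S$, and all $A_i$, and all $K_{ij}$ with $ij\in E(\Gamma)$, embed in $\mathcal G$.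

*Proof.* The purpose is to compare the groups for different $S$. The relators of $\mathcal G_{S'}$ are among those of $\mathcal G_S$, so the natural map $\mathcal G_{S'}\to\mathcal G_S$ exists. For $\rho_{S'}$ we check that each relator $r\in R_{ij}$ of $\mathcal G_S$ is killed. If $i,j\in S'$, it is a relator of $\mathcal G_{S'}$. If $i,j\notin S'$, it is sent to $1$. If $i\in S'$ and $j\notin S'$, it is sent to its image under the map $A_i*A_j\to A_i$ that kills $A_j$. By Lemma 5(1) this map factors through $K_{ij}$, where $r$ is trivial; so the image is trivial. The composition fixes each $A_i$ with $i\in S'$, hence it is the identity. The last statement is the case $S=[D]$, $S'=\{i\}$ or $\{i,j\}$. $\square$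

## Trivial words over a forest

We want to show that over a forest, a trivial word with at least three directions has length at least $2g-2$. Here is the mechanism in the smallest case. Let $c=1$, so $g=4$, and take the path $i$–$j$–$l$. Let $a,b,d$ be nontrivial elements of $A_i,A_j,A_l$. The word $b\,a\,d\,b^{-1}\,d^{-1}\,a^{-1}$ is cyclically reduced and trivial, since $b$ is central. It has length $6=2g-2$. Read cyclically, it is the product of the two blocks
$$P=a^{-1}\,b\,a,\qquad Q=d\,b^{-1}\,d^{-1},$$
with $P\in K_{ij}$ and $Q\in K_{jl}$. Both blocks have values in the amalgamated subgroup $A_j$, and each block has length $3=g-1$: it becomes a relation of length $g$ when one letter of $A_j$ is added. In general there are two such blocks for the same reason, namely the normal form theorem. We prepare two short lemmas.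

**Lemma 7.** Let $S\subseteq[D]$ be nonempty and suppose that every cyclically reduced word over $S$ that is trivial in $\mathcal G_S$ has length $\ge g$. Then:

1. every nonempty reduced word over $S$ with value $1$ in $\mathcal G_S$ has length $\ge g$;
2. every nonempty reduced word over $S$ whose value lies in $A_j$ for some $j\in S$, and whose first and last directions are $\ne j$, has length $\ge g-1$.

*Proof.* The purpose is to pass from cyclically reduced words to the blocks into which we shall cut them.

(1) Induct on the length $n$ of the word $s_1\cdots s_n$. The case $n=1$ is impossible since $A_{i_1}$ embeds. Let $n\ge2$. If $i_1\ne i_n$, the word is cyclically reduced and $n\ge g$. If $i_1=i_n$, then $n\ge3$, and conjugating by $s_1$ gives $s_2\cdots s_{n-1}(s_ns_1)=1$ with $s_ns_1\in A_{i_1}$. If $s_ns_1\ne1$, this is a cyclically reduced word of length $n-1\ge2$, because $i_2\ne i_1$ and $i_{n-1}\ne i_n=i_1$; so $n-1\ge g$. If $s_ns_1=1$, then $s_2\cdots s_{n-1}$ is a nonempty reduced word of length $n-2$ with value $1$, and by induction $n-2\ge g$.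

(2) Let $s_1\cdots s_n=a\in A_j$. If $a\ne1$, then $s_1\cdots s_na^{-1}$ is cyclically reduced, because the first and last directions of $s_1\cdots s_n$ are $\ne j$; it is trivial, so $n+1\ge g$. If $a=1$, use (1). $\square$

**Lemma 8.** Let $y_1\cdots y_{2r}=1$ in $G_1*_CG_2$ with $r\ge1$ and the $y_t$ alternately in $G_1$ and $G_2$. Then at least two of the $y_t$ lie in $C$.

*Proof.* If none lies in $C$, the product is nontrivial by Fact C. Suppose exactly one does. The number of factors is even, so cyclic rotation keeps the alternation, and it keeps the value $1$. Rotate so that $y_{2r}$ is the one in $C$. Then $y_1\cdots y_{2r-1}=y_{2r}^{-1}\in C$ with $2r-1\ge1$ factors alternately in $G_1\setminus C$ and $G_2\setminus C$, in one of the two orders. This contradicts Fact C. $\square$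

**Lemma 9.** Let $\Gamma[S]$ be a forest and let $w$ be a cyclically reduced word of length $n$ over $S$ with $w=1$ in $\mathcal G_S$. Then $n\ge g$. If at least three directions occur in $w$, then $n\ge 2g-2=4c+2$.

*Proof.* We induct on $|S|$. If $|S|=1$, there are no cyclically reduced words. Let $|S|\ge2$. The forest $\Gamma[S]$ has a vertex $i$ of degree $\le1$; put $S'=S\setminus\{i\}$. By induction Lemma 9 holds for $S'$, so the hypothesis of Lemma 7 holds for $S'$. If $i$ does not occur in $w$, then $w=1$ in $\mathcal G_{S'}\le\mathcal G_S$ by Lemma 6, and induction applies. So let $i$ occur in $w$. Note $2g-2\ge g$.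

**Case 1: $i$ is isolated in $\Gamma[S]$.** The purpose is to use the free product structure. No relator involves $A_i$, so $\mathcal G_S=A_i*\mathcal G_{S'}$. After a rotation, $w=a_1Q_1\cdots a_rQ_r$ with $r\ge1$, letters $1\ne a_t\in A_i$, and reduced words $Q_t$ over $S'$. The $Q_t$ are nonempty because $w$ is cyclically reduced, so that no two letters of direction $i$ are cyclically adjacent (and $n\ge2$ if $r=1$). By Lemma 8 with $C=1$, at least two of the factors $a_1,Q_1,\dots,a_r,Q_r$ have value $1$. These are among the $Q_t$, and each of them has length $\ge g$ by Lemma 7(1) for $S'$. Hence $n\ge2g\ge2g-2\ge g$.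

**Case 2: $i$ has a unique neighbor $j$ in $\Gamma[S]$.** The purpose is to cut $w$ into blocks over $\{i,j\}$ and blocks over $S'$. The only relators of $\mathcal G_S$ that involve $A_i$ are those in $R_{ij}$. So $\mathcal G_S$ has the presentation of the free product of $K_{ij}=(A_i*A_j)/R_{ij}$ and $\mathcal G_{S'}$ with the two copies of $A_j$ identified. Since $A_j$ embeds in both factors,
$$\mathcal G_S=K_{ij}*_{A_j}\mathcal G_{S'} .$$
A cyclically reduced word over $\{i,j\}$ alternates cyclically and has even length, so by Lemma 5(3) it has length $\ge g$ if it is trivial in $K_{ij}$. Thus the hypothesis of Lemma 7 holds for $\{i,j\}$ also. If only $i$ and $j$ occur in $w$, then $w=1$ in $K_{ij}\le\mathcal G_S$, so $n\ge g$; in this situation only two directions occur, and nothing more is claimed.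

Suppose now that some direction outside $\{i,j\}$ occurs in $w$. Write $w$ around a circle. The letters with directions in $\{i,j\}$ form maximal arcs, separated by letters of other directions. In each maximal arc that contains a letter of direction $i$, take the interval from the first letter of direction $i$ to the last one. Let $P_1,\dots,P_r$ be these intervals in cyclic order; $r\ge1$ since $i$ occurs. Let $Q_t$ be the interval between $P_t$ and $P_{t+1}$ (between $P_1$ and itself, around the circle, if $r=1$). After a rotation $w=P_1Q_1\cdots P_rQ_r$, with the following properties.

* $P_t$ is a reduced word over $\{i,j\}$ whose first and last directions are $i$.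
* $Q_t$ is a reduced word over $S'$, since every letter of direction $i$ lies in some $P_t$.
* $Q_t$ contains a letter of direction $\notin\{i,j\}$. For $r\ge2$ this holds because $P_t$ and $P_{t+1}$ lie in different maximal arcs, and for $r=1$ because $Q_1$ contains all letters of such directions.

So the values of $P_1,Q_1,\dots,P_r,Q_r$ lie alternately in $K_{ij}$ and $\mathcal G_{S'}$, and their product is $1$. By Lemma 8, at least two of these $2r$ blocks have value in $A_j$. Each such block has length $\ge g-1$:

* If $P_t$ has value in $A_j$, apply Lemma 7(2) for $\{i,j\}$; its first and last directions are $i\ne j$.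
* If $Q_t$ has value in $A_j$, delete its first letter if that has direction $j$, and its last letter if that has direction $j$. What remains still has value in $A_j$. It is nonempty because $Q_t$ contains a letter of direction $\ne j$, and its first and last directions are $\ne j$ because $Q_t$ is reduced. By Lemma 7(2) for $S'$ its length is $\ge g-1$.

The blocks are disjoint, so $n\ge2(g-1)=2g-2\ge g$. $\square$

## Finite quotients that keep short words alive

The group $\mathcal G$ is infinite in general, but our points must form a finite group. We need that short words survive in finite quotients.

**Lemma 10.** If $\Gamma[S]$ is a forest, then $\mathcal G_S$ is residually finite.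

*Proof.* **Step 1.** We recognize $\mathcal G_S$ as the fundamental group of a tree of finite groups. Consider the graph whose vertices are the elements of $S$ and the edges of $\Gamma[S]$, with $i\in S$ joined to $f\in E(\Gamma[S])$ if $i\in f$. It is obtained from the forest $\Gamma[S]$ by subdividing edges, so it is a forest; make it a tree by adding edges between components. Attach $A_i$ to each vertex $i\in S$, $K_f$ to each vertex $f\in E(\Gamma[S])$, the edge group $A_i$ to each incidence $i\in f$, and the trivial group to each added edge. The fundamental group is generated by the $A_i$ and the $K_f$, subject to the relations of these groups and the identification of the subgroup $A_i\le K_f$ with $A_i$ for $i\in f$. Since $K_{ij}=(A_i*A_j)/R_{ij}$, the generators from the $K_f$ can be eliminated, and what remains is the free product of the $A_i$, $i\in S$, with the relators $R_f$. This is exactly $\mathcal G_S$.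

**Step 2.** We find a free subgroup of finite index. By Lemma 6 the retractions give a homomorphism
$$\mathcal G_S\ \to\ \prod_{i\in S}A_i\times\prod_{f\in E(\Gamma[S])}K_f$$
into a finite group that is injective on each $A_i$ and each $K_f$, that is, on all vertex groups. Let $F$ be its kernel. It is normal of finite index and meets every vertex group trivially, hence it meets every conjugate of a vertex group trivially. So $F$ acts with trivial vertex stabilizers, without inversions, on the tree of Fact D; that is, it acts freely. By Fact D, $F$ is free.

**Step 3.** We pass from $F$ to $\mathcal G_S$. Let $1\ne x\in\mathcal G_S$. If $x\notin F$, then $x$ survives in the finite group $\mathcal G_S/F$. If $x\in F$, then by Fact E some finite-index subgroup $F_0\le F$ does not contain $x$. It has finite index in $\mathcal G_S$, so its normal core $\bigcap_{y\in\mathcal G_S}yF_0y^{-1}$ is a normal subgroup of finite index in $\mathcal G_S$ that does not contain $x$. $\square$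

Let $\mathcal W$ be the set of all cyclically reduced words over $[D]$ of length $n\le4c+1$ for which $n$ is odd or $n\le 2c+1$. It is finite, since $[D]$ and the $A_i$ are finite.

**Lemma 11.** There are a finite group $Q$ and a surjective homomorphism $\theta:\mathcal G\to Q$ such that

* $\theta$ is injective on each $A_i$, and for $ij\in E(\Gamma)$ it maps $K_{ij}$ isomorphically onto the subgroup $\langle A_i,A_j\rangle$ of $Q$;
* every word in $\mathcal W$ has nontrivial value in $Q$.

*Proof.* **Step 1.** We show that $w\in\mathcal W$ is nontrivial in $\mathcal G_{S(w)}$, where $S(w)$ is the set of directions of $w$. Let $n$ be the length of $w$. Since $|S(w)|\le n\le4c+1$ is less than the girth of $\Gamma$, the graph $\Gamma[S(w)]$ is a forest, and Lemma 9 applies. A cyclically reduced word has at least two directions. If $w$ has exactly two, it alternates cyclically, so $n$ is even, and by the definition of $\mathcal W$ we have $n\le2c+1<g$; so $w\ne1$. If $w$ has at least three directions, then $n\le4c+1<2g-2$, and again $w\ne1$.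

**Step 2.** We put finitely many finite quotients together. By Lemma 10 there is, for each $w\in\mathcal W$, a homomorphism $\theta_w$ from $\mathcal G_{S(w)}$ to a finite group with $\theta_w(w)\ne1$. Let $\theta$ be the homomorphism from $\mathcal G$ to the finite group
$$\prod_{w\in\mathcal W}\theta_w(\mathcal G_{S(w)})\times\prod_{ij\in E(\Gamma)}K_{ij}\times\prod_iA_i$$
whose components are $\theta_w\circ\rho_{S(w)}$ and the retractions of $\mathcal G$ onto the $K_{ij}$ and the $A_i$, and let $Q=\theta(\mathcal G)$. The component $\mathcal G\to A_i$ is the identity on $A_i$, and the component $\mathcal G\to K_{ij}$ is the identity on $K_{ij}\le\mathcal G$; so $\theta$ is injective on both. Since $K_{ij}$ is generated by $A_i$ and $A_j$, its image is $\langle A_i,A_j\rangle$. For $w\in\mathcal W$ the component $\theta_w\circ\rho_{S(w)}$ sends $w$ to $\theta_w(w)\ne1$. $\square$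

We identify each $A_i$ with its image in $Q$.

## The incidence graph and its missing cycles

Let $G$ be the incidence graph built from $Q$ and $A_1,\dots,A_D$ as above: points $x\in Q$, lines $(i,xA_i)$, and $x$ joined to $(i,xA_i)$. It is bipartite with $D|Q|$ edges. We show (a) of Theorem 2 for every prime $q$ and every $\Gamma$ of girth $>4c+1$.

Since $G$ is bipartite, each of its cycles has length $2n$ with $n\ge2$. By Lemma 4 it yields a cyclically reduced word of length $n$ that is trivial in $Q$. By Lemma 11 this word is not in $\mathcal W$. So
$$n\ge 4c+2,\qquad\text{or}\qquad n\text{ is even and }n\ge2c+2 . \tag{3}$$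
In both cases $n\ge2c+2$, so the cycle has length at least $4c+4$. If the cycle has length $4j+2$, then $n=2j+1$ is odd, so (3) gives $2j+1\ge4c+2$, that is, $j>2c$. This proves (a).

## Dense subgraphs contain all the cycles $C_{4m}$

Let $M\ge e$ and $\varepsilon\in(0,1]$ be given. We prove (b).

**Step 1: choice of parameters.** This step fixes $\Gamma$ before $q$, so that $q$ can be taken large depending on $\Gamma$. By Fact A with $L=4c+1$ and $\eta=\varepsilon/2$, choose $\Gamma$ with girth $>4c+1$ and independence number $<\varepsilon D/2$, where $D=|V(\Gamma)|$; identify $V(\Gamma)$ with $[D]$. Since $\varepsilon\le1$, the whole vertex set is not independent, so $E(\Gamma)\ne\emptyset$. Put $\delta=\varepsilon/(2|E(\Gamma)|)$. Choose a prime $q$ with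
$$\delta\, q^{1/m}>4b_m\qquad\text{for all integers } m\in[e,M], \tag{4}$$
where $b_m$ is from Fact B. Let $G$ be the graph obtained from these $\Gamma$ and $q$. Let $E'\subseteq E(G)$ with $|E'|\ge\varepsilon D|Q|$.

**Step 2: one pair of directions.** This step finds an edge $ij$ of $\Gamma$ such that a positive proportion of the points keep both of their edges in directions $i$ and $j$. For $x\in Q$ let $I_x$ be the set of $i$ such that the edge from $x$ to $(i,xA_i)$ lies in $E'$. Then $\sum_x|I_x|\ge\varepsilon D|Q|$ and $|I_x|\le D$. If $p$ is the proportion of points with $|I_x|\ge\varepsilon D/2$, then $pD+(1-p)\varepsilon D/2\ge\varepsilon D$, so $p(1-\varepsilon/2)\ge\varepsilon/2$ and $p\ge\varepsilon/2$. For each of these points, $I_x$ is too large to be independent in $\Gamma$, so it contains both ends of an edge of $\Gamma$. By pigeonhole over the edges of $\Gamma$ there is $ij\in E(\Gamma)$ such that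
$$\mathcal T=\{x\in Q: i,j\in I_x\}\quad\text{satisfies}\quad|\mathcal T|\ge\frac{\varepsilon}{2|E(\Gamma)|}|Q|=\delta|Q| .$$

**Step 3: one coset of $K$.** This step moves the problem into the small group. Let $H=\langle A_i,A_j\rangle\le Q$, which is a copy of $K$ by Lemma 11. Averaging over the left cosets of $H$ in $Q$, some coset $zH$ satisfies $|\mathcal T\cap zH|\ge\delta|H|$. Let $\mathcal B$ be the bipartite graph whose vertices are the left cosets of $A_i$ and the left cosets of $A_j$ contained in $zH$, in which each $h\in zH$ is an edge joining $hA_i$ and $hA_j$. Distinct $h$ give distinct edges: if $hA_i=h'A_i$ and $hA_j=h'A_j$, then $h^{-1}h'\in A_i\cap A_j=1$ by Lemma 5(1). By Lemma 5(2), the number of vertices of $\mathcal B$ is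
$$N=\frac{2|K|}q\le 2q^{e-1}.$$

**Step 4: a cycle in the coset graph.** This step applies Bondy–Simonovits to the edges of $\mathcal B$ that belong to $\mathcal T$. There are at least $\delta|K|=\frac12\delta qN$ of them. Let $e\le m\le M$. Then
$$b_mN^{1/m}\ \le\ 2b_m\,q^{(e-1)/m}\ \le\ 2b_m\,q^{1-1/m}\ <\ \tfrac12\delta q ,$$
where the second inequality uses $e\le m$ and the third is (4). So there are more than $b_mN^{1+1/m}$ such edges. Since $m\ge e\ge2$, Fact B applies, and these edges contain a $C_{2m}$.

**Step 5: back to $G$.** This step reads the $C_{2m}$ as a $C_{4m}$ in $E'$. The $2m$ edges of the cycle are distinct points of $\mathcal T$, and its $2m$ vertices are distinct lines of directions $i$ and $j$. Each of these points $h$ lies on the two lines $(i,hA_i)$ and $(j,hA_j)$ that are its ends. Since $i,j\in I_h$ for $h\in\mathcal T$, both incidences belong to $E'$. So, going around the cycle, the $2m$ lines and $2m$ points alternate and form a cycle of length $4m$ all of whose edges are in $E'$. This holds for every $m$ with $e\le m\le M$, so (b) is proved. Together with (a), which holds for this $\Gamma$ and $q$, this proves Theorem 2. $\square$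

## The choice of $c$ for a given $k$

It remains to derive Corollary 3 and Theorem 1. Let $k\ge2$ and put $c=\lceil k/2\rceil$. Then $k\le2c$, so by (a) the graph of Theorem 2 has no $C_{4j+2}$ for any $j\le k$; that is, all of $C_6,C_{10},\dots,C_{4k+2}$ are absent.

For Corollary 3, let $\lceil 3c/2\rceil\le\ell\le k$, and take $M=k$ in Theorem 2. By (b) with $m=\ell$, every subgraph with at least $\varepsilon|E(G)|$ edges contains $C_{4\ell}$. Since $\varepsilon\in(0,1]$ was arbitrary, no positive constant works for $(C_{4\ell},C_{4k+2})$, even if all of $C_6,C_{10},\dots,C_{4k+2}$ are forbidden.

For Theorem 1 take $\ell=k$. We must check that $\lceil3c/2\rceil\le k$. If $c=1$, then $k=2=\lceil3/2\rceil$. If $c\ge2$, then $k\ge2c-1$, and $2c-1-\frac{3c}2=\frac c2-1\ge0$; since $2c-1$ is an integer, $2c-1\ge\lceil3c/2\rceil$. So $C_{4k}$ is among the cycles forced by (b), while $C_{4k+2}$ is absent. This proves Theorem 1: for every $k\ge2$, Verstraëte's conjecture does not hold for the pair $C_{4k},C_{4k+2}$. $\blacksquare$
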